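# Towers, eventually different reals, and a model of $\mathrm{cov}(\mathcal M)<\mathfrak{od}$

## 1. Two theorems on $\mathrm{cov}(\mathcal M)$ and $\mathfrak{od}$

**Theorem A.** Let $\mu$ be a regular uncountable cardinal and $\theta>\mu$ a cardinal with $\theta^{\omega}=\theta$, such that

$$(*)\qquad \text{for every regular }\lambda\text{ with }\mu\le\lambda<\theta\text{ and every }\nu<\lambda:\quad \nu^{\omega}<\lambda .$$

Then there is a ccc forcing notion $P$ which forces $\mathrm{non}(\mathcal M)=\mathrm{cov}(\mathcal M)=\mu$ and $\mathfrak{od}=\mathfrak d=\mathfrak c=\theta$.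

**Theorem B (ZFC).** If $\mathrm{cov}(\mathcal M)=\aleph_1$ then $\mathfrak{od}=\aleph_1$. Hence $\mathrm{cov}(\mathcal M)<\mathfrak{od}$ implies $\mathrm{cov}(\mathcal M)\ge\aleph_2$ and $\mathfrak c\ge\mathfrak d\ge\mathfrak{od}\ge\aleph_3$.

**Corollary C.** It is consistent relative to ZFC that $\mathrm{cov}(\mathcal M)<\mathfrak{od}$; for instance $\mathrm{cov}(\mathcal M)=\aleph_2<\mathfrak{od}=\aleph_3=\mathfrak c$ is consistent, and these are the smallest possible values.

*Proof of C from A and B.* Assume GCH, which is consistent relative to ZFC, and put $\mu=\aleph_2$, $\theta=\aleph_3$. The only regular $\lambda$ with $\mu\le\lambda<\theta$ is $\aleph_2$, and for $\nu<\aleph_2$ we have $\nu^\omega\le\aleph_1^{\omega}=\aleph_1<\aleph_2$. Also $\aleph_3^\omega=\aleph_3$. So Theorem A applies. Minimality is Theorem B. $\square$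

Applying $(*)$ with $\lambda=\mu$, $\nu=2$ gives $2^\omega<\mu$ in the ground model. So $\mu\ge\omega_2$ always.

The question "is $\mathrm{cov}(\mathcal M)<\mathfrak{od}$ consistent?" is posed in Heike Mildenberger, Saharon Shelah, and Boaz Tsaban, "The combinatorics of tau-covers", arXiv:math/0409068 (2004). Here are the terms.

**Definition.** A *set of reals* is an infinite, zero-dimensional, separable metrizable space $X$. A *cover* of $X$ is a family $\mathcal U$ with $X\notin\mathcal U$ and $X=\bigcup\mathcal U$. It is a *large cover* if every $x\in X$ lies in infinitely many members of $\mathcal U$. It is a *$\tau$-cover* if it is large and for all $x,y\in X$ at least one of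
$$\{U\in\mathcal U: x\in U,\ y\notin U\},\qquad \{U\in\mathcal U: y\in U,\ x\notin U\}$$
is finite. $\mathrm O$ is the collection of open covers of $X$, and $\mathrm T$ the collection of open $\tau$-covers.

**Definition.** $X$ satisfies $\mathsf S_1(\mathfrak A,\mathfrak B)$ if for every sequence $\langle\mathcal U_n:n\in\mathbb N\rangle$ of members of $\mathfrak A$ one can choose $U_n\in\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\mathfrak B$. For a property $P$, $\mathrm{non}(P)$ is the least cardinality of a set of reals without $P$, and $\mathfrak{od}=\mathrm{non}(\mathsf S_1(\mathrm T,\mathrm O))$.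

As usual, $\mathrm{cov}(\mathcal M)$ is the least number of meager sets needed to cover the real line, $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager set, and $\mathfrak d$ is the least size of a dominating family in $\omega^\omega$. The first two can be computed in $\omega^\omega$, since $\omega^\omega$ is homeomorphic to the irrationals, which miss only countably many reals.

Two examples. Let $X=\omega$ (discrete) and $U_m=\{x:x<m\}$. Any two points lie in almost the same $U_m$'s, so this is a $\tau$-cover. Now let $X$ be the space of all infinite subsets of $\omega$ and $U_m=\{x\in X:m\in x\}$. These sets are clopen, pairwise distinct and different from $X$, and each $x$ lies in infinitely many of them, so the cover is large. It is not a $\tau$-cover: take for $x$ the even and for $y$ the odd numbers.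

In plain words: $\mathfrak{od}$ asks how many points a space needs before picking one set from each of countably many $\tau$-covers can fail to cover it. It is known that $\mathrm{cov}(\mathcal M)=\mathrm{non}(\mathsf S_1(\mathrm O,\mathrm O))$, which gives $\mathrm{cov}(\mathcal M)\le\mathfrak{od}$. The issue is whether the extra linearity in "$\tau$-cover" can buy anything.

*Notation.* $A\subseteq^*B$ means that $A\setminus B$ is finite, and $k=\{0,\dots,k-1\}$. A *pseudointersection* of a family of sets is an **infinite** set that is $\subseteq^*$ every member. For instance $\{k^2:k\in\omega\}$ is a pseudointersection of the sets $\omega\setminus k$.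

## 2. Row-linear families of matrices

Covers are inconvenient to force with. We translate.

**Definition.** A *matrix* is a set $T\subseteq\omega\times\omega$ all of whose rows $T^n=\{m:(n,m)\in T\}$ are infinite. A function $g\in\omega^\omega$ *hits* $T$ if $g(n)\in T^n$ for some $n$. A family $\mathcal T$ of matrices is *row-linear* if for each $n$ and all $S,T\in\mathcal T$, $S^n\subseteq^*T^n$ or $T^n\subseteq^*S^n$.

**Lemma 1.** For an infinite cardinal $\kappa$ the following are equivalent: (a) every set of reals of size at most $\kappa$ satisfies $\mathsf S_1(\mathrm T,\mathrm O)$; (b) every row-linear family of at most $\kappa$ matrices is hit by a single $g\in\omega^\omega$.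

*Proof.* **(a) implies (b).** This half turns matrices into a space. Let $\mathcal T\ne\emptyset$ be row-linear, $|\mathcal T|\le\kappa$, and fix $A_0\in\mathcal T$. Let $X\subseteq P(\omega\times\omega)$ consist of $\mathcal T$ and all finite modifications of $A_0$. Then $X$ is infinite, $|X|\le\kappa$, $X$ is zero-dimensional, separable and metrizable as a subspace of $2^{\omega\times\omega}$, and $X$ is still a row-linear family of matrices. Let $U^n_m=\{x\in X:(n,m)\in x\}$, a clopen set, and $\mathcal U_n=\{U^n_m:m\in\omega\}$. Because of the finite modifications, the sets $U^n_m$ ($m\in\omega$) are pairwise distinct and different from $X$. Each $x$ lies in infinitely many of them since its $n$-th row is infinite, and $\{U^n_m:x\in U^n_m,\,y\notin U^n_m\}$ corresponds to $x^n\setminus y^n$. So row-linearity says that $\mathcal U_n\in\mathrm T$. By (a) there is $g$ such that $\{U^n_{g(n)}:n\in\omega\}$ covers $X$, i.e. $g$ hits every $x\in X$.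

**(b) implies (a).** This half first makes the covers countable. Let $|X|\le\kappa$ and $\mathcal U\in\mathrm T$. By recursion choose countable $\mathcal W_i\subseteq\mathcal U\setminus\bigcup_{j<i}\mathcal W_j$ with
$$\bigcup\mathcal W_i=X_i:=\bigcup\Bigl(\mathcal U\setminus\bigcup_{j<i}\mathcal W_j\Bigr),$$
which is possible since $X$ is hereditarily Lindelöf. If $x\in X_i$ for all $i$, then $x$ is in a member of each of the pairwise disjoint families $\mathcal W_i$. If $x\notin X_i$ for some $i$, then all the infinitely many members of $\mathcal U$ containing $x$ are in $\bigcup_{j<i}\mathcal W_j$. So $\bigcup_i\mathcal W_i\subseteq\mathcal U$ is a countable large cover, and it is a $\tau$-cover because the second clause of the definition passes to subfamilies.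

Now let $\mathcal U_n\in\mathrm T$ be given. Replacing them by subfamilies, write $\mathcal U_n=\{U^n_m:m\in\omega\}$, enumerated injectively. For $x\in X$ let $A_x=\{(n,m):x\in U^n_m\}$. These at most $\kappa$ sets are matrices, and they form a row-linear family. If $g$ hits all of them, every $x$ lies in some $U^n_{g(n)}$. So $\{U^n_{g(n)}:n\in\omega\}$ is an open cover (no member equals $X$). $\square$

So $\mathfrak{od}$ is the least infinite size of a row-linear family that no single $g$ hits. The easy cases can now be done by hand. Countably many matrices $T_0,T_1,\dots$ are hit by any $g$ with $g(n)\in T_n^n$.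

**Proposition 2.** $\mathrm{cov}(\mathcal M)\le\mathfrak{od}\le\mathfrak d$.

*Proof.* Given a matrix $T$, the set of $g$ that do *not* hit $T$ is closed, and it is nowhere dense since any finite sequence $s$ can be extended by an element of $T^{|s|}$. Fewer than $\mathrm{cov}(\mathcal M)$ such sets do not cover $\omega^\omega$. This gives the first inequality.

For the second, let $D$ be a dominating family of size $\mathfrak d$, closed under finite modifications, and $T_f=\{(n,m):m>f(n)\}$ for $f\in D$. All rows are cofinite, so the family is row-linear. Given $g$, some $f\in D$ satisfies $f\ge g$ everywhere, and then $g$ does not hit $T_f$. By Lemma 1, $\mathfrak{od}\le\mathfrak d$. $\square$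

The proof of the first inequality did not use row-linearity. Without it nothing more can be said, as we now see.

## 3. An unhittable family of size $\mathrm{cov}(\mathcal M)$

By Bartoszyński's theorem (Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Thm. 2.4.1), $\mathrm{cov}(\mathcal M)$ is the least size of a family $F\subseteq\omega^\omega$ such that for every $g\in\omega^\omega$ there is $f\in F$ with $f(j)\ne g(j)$ for all but finitely many $j$. Closing $F$ under finite modifications, we get a family of the same size with

$$\text{for every }g\in\omega^\omega\text{ there is }f\in F\text{ with }f(j)\neq g(j)\text{ for all }j. \tag{1}$$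

Partition $\omega=\bigsqcup_nJ_n$ into infinite sets. Let $Q_n$ be the countable set of finite partial functions from $J_n$ to $\omega$, identified with $\omega$ by a bijection. For $f\in\omega^\omega$ let $W_f$ be the matrix with rows
$$W_f^n=\{s\in Q_n:\exists j\in\mathrm{dom}\,s\ \ s(j)=f(j)\}.$$
For finite $H\subseteq\omega^\omega$ put $W^n_H=\bigcap_{f\in H}W^n_f$ ($W^n_\emptyset=Q_n$).

**Lemma 3.** Each $W^n_H$ is infinite, and if $F$ satisfies (1), then no $g$ hits all $W_f$, $f\in F$.

*Proof.* Choose distinct $j_f\in J_n$ ($f\in H$). All the infinitely many $s\in Q_n$ with $s(j_f)=f(j_f)$ for $f\in H$ are in $W^n_H$. For the second claim view $g(n)$ as an element of $Q_n$. The domains are disjoint, so $\bigcup_ng(n)$ is a function; let $g^*\in\omega^\omega$ extend it. If $g$ hits $W_f$, then some $g(n)$ agrees with $f$ somewhere, hence $g^*(j)=f(j)$ for some $j$. By (1) for $g^*$ this fails for some $f\in F$. $\square$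

So the least size of an unhittable family of arbitrary matrices is exactly $\mathrm{cov}(\mathcal M)$. The family $\{W_f:f\in F\}$ is not row-linear. The sensible attempt to prove $\mathfrak{od}=\mathrm{cov}(\mathcal M)$ is to thin it out to a row-linear one. This works when $\mathrm{cov}(\mathcal M)=\aleph_1$.

## 4. Theorem B: a tower below the unhittable family

*Proof of Theorem B.* Let $\mathrm{cov}(\mathcal M)=\aleph_1$. If $\mathfrak d=\aleph_1$ then $\mathfrak{od}=\aleph_1$ by Proposition 2. Assume $\mathfrak d>\aleph_1$. Let $F=\{f_\alpha:\alpha<\omega_1\}$ satisfy (1), and write $W^n_\alpha$ for $W^n_{f_\alpha}$ and $W^n_H=\bigcap_{\beta\in H}W^n_\beta$ for finite $H\subseteq\omega_1$.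

**Step 1.** The aim is to construct, for each $n$, a $\subseteq^*$-decreasing sequence $T^n_\alpha\subseteq Q_n$ ($\alpha<\omega_1$) with $T^n_{\alpha+1}\subseteq W^n_\alpha$ and with $T^n_\alpha\cap W^n_H$ infinite for all finite $H$. The last clause keeps the recursion alive.

Let $T^n_0=Q_n$ and $T^n_{\alpha+1}=T^n_\alpha\cap W^n_\alpha$. Then $T^n_{\alpha+1}\cap W^n_H=T^n_\alpha\cap W^n_{H\cup\{\alpha\}}$ is infinite. For a limit $\alpha$ choose $\alpha_k\nearrow\alpha$ and let $R_k=T^n_{\alpha_0}\cap\dots\cap T^n_{\alpha_k}$. Since $R_k$ and $T^n_{\alpha_k}$ differ by a finite set, $R_k\cap W^n_H$ is infinite. Let $\varphi_H(k)$ be the least $l$ with $R_k\cap W^n_H\cap[k,l)\ne\emptyset$. There are $\aleph_1<\mathfrak d$ many $H$, so the $\varphi_H$ are not dominating: there is $\varphi\in\omega^\omega$ such that for every $H$, $\varphi(k)\ge\varphi_H(k)$ for infinitely many $k$. Put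
$$T^n_\alpha=\bigcup_k\bigl(R_k\cap[k,\varphi(k))\bigr).$$
Only the finitely many $k<i$ contribute elements outside $T^n_{\alpha_i}$, finitely many each; so $T^n_\alpha\subseteq^*T^n_{\alpha_i}$ for all $i$, hence $T^n_\alpha\subseteq^*T^n_\beta$ for all $\beta<\alpha$. And for infinitely many $k$ the set $T^n_\alpha\cap W^n_H$ has an element in $[k,\varphi_H(k))$, so it is infinite.

**Step 2.** The aim is to read off the contradiction to hitting. Let $A_\alpha$ be the matrix with rows $T^n_{\alpha+1}$. The family $\{A_\alpha:\alpha<\omega_1\}$ is row-linear, and $A_\alpha\subseteq W_{f_\alpha}$. A $g$ hitting all $A_\alpha$ would hit all $W_{f_\alpha}$, against Lemma 3. By Lemma 1, $\mathfrak{od}\le\aleph_1=\mathrm{cov}(\mathcal M)\le\mathfrak{od}$.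

Finally, if $\mathrm{cov}(\mathcal M)<\mathfrak{od}$, then $\mathrm{cov}(\mathcal M)\ne\aleph_1$; as $\mathrm{cov}(\mathcal M)$ is uncountable, $\mathrm{cov}(\mathcal M)\ge\aleph_2$, and $\mathfrak c\ge\mathfrak d\ge\mathfrak{od}\ge\aleph_3$. $\blacksquare$

If $\mathrm{cov}(\mathcal M)=\aleph_2$, the recursion must also pass limit stages of cofinality $\omega_1$. There the union over a countable cofinal sequence is not available, and the argument stops. The stopping point tells us what a model of $\mathrm{cov}(\mathcal M)=\mu<\mathfrak{od}=\theta$ must do: **long** towers, of length at least $\mu$, must not be obstacles. In our model every tower of regular length $\lambda$ with $\mu\le\lambda<\theta$ will have a pseudointersection. Once that is known, a row-linear family of size less than $\theta$ will reduce to matrices living in a single intermediate model, up to finite errors in each row, and a second argument hits those.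

## 5. Cohen reals followed by eventually different reals

The forcing adds $\theta$ Cohen reals $c_\beta$, and then, one after another, $\mu$ reals $r_t$, each eventually different from all earlier reals. The $r_t$ keep $\mathrm{cov}(\mathcal M)$ at $\mu$. We write the iteration flatly, with finite conditions, so that permutations of the Cohen coordinates act on it.

We use these textbook facts. A ccc forcing preserves cardinals, cofinalities and stationary sets, and any function from $\omega$ to the ordinals in the extension satisfies $f(n)\in C_n$ for some sequence $\langle C_n\rangle\in V$ of countable sets. Fodor's lemma: a regressive function on a stationary set is constant on a stationary subset. Finally, the Δ-system lemmas, for families indexed by $\lambda$ or $\omega$ (we allow all sets of the Δ-system to coincide):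

- (D1) for $\lambda$ regular uncountable, $\lambda$ many finite sets contain $\lambda$ many forming a Δ-system;
- (D2) if $\lambda>\omega_1$ is regular and $\nu^\omega<\lambda$ for all $\nu<\lambda$, then $\lambda$ many countable sets contain $\lambda$ many forming a Δ-system;
- (D3) infinitely many sets of size $L\in\omega$ contain infinitely many forming a Δ-system. (Induction on $L$: if some point is in infinitely many of the sets, keep those and remove the point; otherwise choose pairwise disjoint ones greedily.)

Fix $\mathrm{pr}:\omega\to\omega$ with all fibres infinite and a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$. Regard $\theta$ and $\mu$ as disjoint index sets.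

**Definition.** By recursion on $s\le\mu$ define $P_s$. Conditions are finite functions $p$ with $\mathrm{dom}\,p\subseteq\theta\cup s$ such that $p(\beta)\in\omega^{<\omega}$ for $\beta\in\theta\cap\mathrm{dom}\,p$, and $p(t)=(\sigma^p_t,F^p_t)$ for $t\in s\cap\mathrm{dom}\,p$, where $\sigma^p_t\in\omega^{<\omega}$ and $F^p_t$ is a finite set of nice $P_t$-names for elements of $\omega^\omega$. A *nice $P_t$-name* is $\dot f=\langle(A_j,\varphi_j):j<\omega\rangle$ with $A_j$ a maximal antichain of $P_t$ and $\varphi_j:A_j\to\omega$; its value is $\dot f(j)=\varphi_j(a)$ for the unique $a\in A_j\cap G$. For $t\le\mu$ let $p{\restriction}t$ be the restriction of $p$ to $\theta\cup t$; for $v\subseteq\mu$ such as $v=[t,s)$, $p{\restriction}v$ is the ordinary restriction to $v$. Put $q\le p$ iff $\mathrm{dom}\,p\subseteq\mathrm{dom}\,q$, $p(\beta)\subseteq q(\beta)$, $\sigma^p_t\subseteq\sigma^q_t$, $F^p_t\subseteq F^q_t$, and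
$$q{\restriction}t\Vdash_{P_t}\dot f(j)\ne\sigma^q_t(j)\quad\text{for all }t\in\mathrm{dom}\,p\cap s,\ \dot f\in F^p_t,\ j\in|\sigma^q_t|\setminus|\sigma^p_t|. \tag{2}$$
Let $P=P_\mu$. The *stems* of $p$ are the values $p(\beta)$ and $\sigma^p_t$.

Subsets of $\omega$ or $\omega\times\omega$ are coded by elements of $\omega^\omega$, so we also speak of nice names for them. Every $P_s$-name for an element of $\omega^\omega$ is equivalent to a nice one.

A small example: $c_\beta$ has the nice $P_0$-name $\dot c_\beta$ with $A_j=\{\{(\beta,s)\}:|s|=j+1\}$ and $\varphi_j(\{(\beta,s)\})=s(j)$. The condition $p=\{(\beta,\langle3,1\rangle),\,(0,(\langle5\rangle,\{\dot c_\beta\}))\}$ promises $r_0(j)\neq c_\beta(j)$ for all $j\ge1$. We may lengthen $\langle5\rangle$ to $\langle5,v\rangle$ for any $v\ne1$. To fix $r_0(2)$ we must first decide $c_\beta(2)$.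

Transitivity of $\le$: let $r\le q\le p$, $\dot f\in F^p_t$, $j\in|\sigma^r_t|\setminus|\sigma^p_t|$. If $j<|\sigma^q_t|$, then $q{\restriction}t$, hence $r{\restriction}t$, forces $\dot f(j)\ne\sigma^q_t(j)=\sigma^r_t(j)$. If $j\ge|\sigma^q_t|$, then $r{\restriction}t$ forces $\dot f(j)\neq\sigma^r_t(j)$ because $\dot f\in F^q_t$. Also $q\le p$ implies $q{\restriction}t\le p{\restriction}t$.

**(F1)** *If $p\in P_s$, $t\le s$, $q\in P_t$, $q\le p{\restriction}t$, then $q\cup p{\restriction}[t,s)$ is a condition below $p$ and $q$.* The stems at coordinates $\ge t$ do not change, so (2) says nothing there. Hence $P_t$ is a complete suborder of $P_s$ with $p{\restriction}t$ a reduction of $p$, and maximal antichains of $P_t$ stay maximal in $P_s$.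

**(F2)** *Finitely many conditions whose stems agree on common coordinates have a common lower bound.* Take the unions of the domains and of the $F_t$'s; no stem is changed, so (2) is vacuous. By (D1) and since there are countably many stems, each $P_s$ is ccc. So nice names are countable objects.

**(F3)** *Let $t\in\mathrm{dom}\,p$, $j=|\sigma^p_t|$, and let $q\le p{\restriction}t$ in $P_t$ decide $\dot f(j)$ for all $\dot f\in F^p_t$. Then $q\cup p{\restriction}[t,\mu)$ with $\sigma^p_t$ replaced by $\sigma^p_t{}^\frown v$ is $\le p$ for every $v$ outside a finite set*, namely the set of the decided values. Also, adding $(t,(\emptyset,\emptyset))$ when $t\notin\mathrm{dom}\,p$, or adding a nice $P_t$-name to $F^p_t$, gives a stronger condition.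

Let $G$ be $P$-generic, $G_t=G\cap P_t$, $V_t=V[G_t]$, and $P/G_t=\{p\in P:p{\restriction}t\in G_t\}$.

**(F4)** *$P/G_t$ is the usual quotient*, i.e. $p\in P/G_t$ iff $p$ is compatible with every element of $G_t$. If $p{\restriction}t\in G_t$ and $r\in G_t$, take $z\in G_t$ below $r$ and $p{\restriction}t$; then $z\cup p{\restriction}[t,\mu)$ is below $p$ and $r$. If $p{\restriction}t\notin G_t$, some $r\in G_t$ is incompatible with $p{\restriction}t$, hence with $p$. So $G$ is $P/G_t$-generic over $V_t$, and every $P/G_t$-generic filter over $V_t$ is $P$-generic over $V$ and meets $P_t$ in $G_t$. The same holds for $P_s$ with $t\le s\le\mu$.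

Let $c_\beta$ ($\beta<\theta$) and $r_t$ ($t<\mu$) be the unions of the stems in $G$; by (F3) these are elements of $\omega^\omega$. Put
$$e_t(n,m)=\mathrm{pr}\bigl(r_t(\langle n,m\rangle)\bigr).$$

**(F5)** *If $\xi\le\mu$ and $\mathrm{cf}(\xi)>\omega$, every real of $V_\xi$ is in $V_\eta$ for some $\eta<\xi$.* A nice $P_\xi$-name involves countably many conditions, each in some $P_\eta$ with $\eta<\xi$. So it is a nice $P_\eta$-name for some $\eta<\xi$.

**Lemma 4.** In $V[G]$: $\mathfrak c=\theta$ and $\mathrm{cov}(\mathcal M)=\mathrm{non}(\mathcal M)=\mu$. Moreover $2^\omega\ge\theta$ already in every $V_t$.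

*Proof.* **Step 1.** To compute $\mathfrak c$: by induction $|P_s|\le\theta^\omega=\theta$, so there are at most $\theta^\omega=\theta$ nice names of reals, and the $\theta$ many $c_\beta\in V_0$ are distinct.

**Step 2.** To get $\mathrm{cov}(\mathcal M)\le\mu\le\mathrm{non}(\mathcal M)$ we use that $r_t$ is eventually different from $V_t$. By (F3), for $y\in\omega^\omega\cap V_t$ there is $p\in G$ with a name of $y$ in $F^p_t$. Hence $r_t(j)\ne y(j)$ for all $j\ge|\sigma^p_t|$. So
$$\omega^\omega\cap V_t\subseteq M_t:=\{y:\ y(j)\neq r_t(j)\text{ for all but finitely many }j\},$$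
a meager set. By (F5) every real is in some $V_t$, $t<\mu$, so the $\mu$ sets $M_t$ cover $\omega^\omega$. By regularity of $\mu$, fewer than $\mu$ reals lie in one $V_t$, so they form a meager set.

**Step 3.** To get the other two inequalities we show that $\mathrm{pr}\circ r_t$ is Cohen over $V_t$. Let $U\in V_t$ be dense in $\omega^{<\omega}$ and $x\in P/G_t$ with $t\in\mathrm{dom}\,x$. Choose $u'\in U$ extending $\mathrm{pr}\circ\sigma^x_t$, then $z\in G_t$, $z\le x{\restriction}t$, deciding $\dot f(j)$ for $\dot f\in F^x_t$ and $|\sigma^x_t|\le j<|u'|$. As the fibres of $\mathrm{pr}$ are infinite, $\sigma^x_t$ extends to some $\sigma'$ with $\mathrm{pr}\circ\sigma'=u'$ that avoids these finitely many values. Then $z\cup x{\restriction}[t,\mu)$ with $\sigma^x_t$ replaced by $\sigma'$ is in $P/G_t$ and below $x$, and forces $u'\subseteq\mathrm{pr}\circ r_t$. So by genericity $\mathrm{pr}\circ r_t$ meets every such $U$.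

Fewer than $\mu$ meager sets have codes in one $V_t$, so they all miss $\mathrm{pr}\circ r_t$. Hence $\mathrm{cov}(\mathcal M)\ge\mu$, and $\{\mathrm{pr}\circ r_t:t<\mu\}$ is nonmeager, so $\mathrm{non}(\mathcal M)\le\mu$. $\square$

## 6. Supports, and permutations of the Cohen coordinates

**Definition.** By recursion let
$$\mathrm{supp}_\theta(p)=(\mathrm{dom}\,p\cap\theta)\cup\bigcup\{\mathrm{supp}_\theta(\dot f):\dot f\in F^p_t,\ t\in\mathrm{dom}\,p\cap\mu\},\qquad \mathrm{supp}_\theta(\dot f)=\bigcup\Bigl\{\mathrm{supp}_\theta(a):a\in\bigcup_jA_j\Bigr\}.$$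
Define $\mathrm{supp}_\mu$ similarly, starting with $\mathrm{dom}\,p\cap\mu$.

Supports are countable, and $\mathrm{supp}_\mu$ of a nice $P_t$-name is contained in $t$. For the condition $p$ of the example in Section 5, $\mathrm{supp}_\theta(p)=\{\beta\}$ and $\mathrm{supp}_\mu(p)=\{0\}$.

A permutation $\pi$ of $\theta$ acts by $\pi(p)(\pi(\beta))=p(\beta)$, $\pi(p)(t)=(\sigma^p_t,\{\pi(\dot f):\dot f\in F^p_t\})$, and $\pi(\dot f)=\langle(\pi[A_j],\varphi_j\circ\pi^{-1}):j<\omega\rangle$. By induction on $s$, $\pi$ is an automorphism of $P_s$ with inverse given by $\pi^{-1}$: if this holds for all $t<s$, then nice $P_t$-names go to nice $P_t$-names, and $q{\restriction}t\Vdash\dot f(j)\neq\sigma(j)$ iff $\pi(q){\restriction}t\Vdash\pi(\dot f)(j)\ne\sigma(j)$, so (2) is preserved. The objects $\pi(p)$ and $\pi(\dot f)$ depend only on the restriction of $\pi$ to the $\theta$-support. The canonical names of $r_t$ and $e_t$ are fixed by $\pi$; that of $c_\beta$ is mapped to that of $c_{\pi(\beta)}$. The coordinates $t<\mu$ are never moved.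

**(F6)** *For countable $a\subseteq\theta$, $b\subseteq\mu$ there are at most $2^\omega$ conditions and nice names with $\theta$-support in $a$ and $\mu$-support in $b$.* By induction on $t$ we bound the number of such conditions in $P_t$: one consists of a finite subset of $a\cup(b\cap t)$, stems, and finite sets of such nice $P_{t'}$-names with $t'\in b\cap t$, of which there are at most $(2^\omega)^\omega=2^\omega$.

## 7. A name that avoids $\beta$ may still know $c_\beta$

The hitting problem that will come out of the reduction is this: we are given fewer than $\theta$ matrices $T_i\in V_\alpha$ and functions $h_i\in V[G]$, and we want one $g$ such that for each $i$ some $n$ satisfies $g(n)\in T_i^n$ and $g(n)\ge h_i(n)$. There are fewer than $\theta$ names, so some $\beta<\theta$ is in none of their supports. The first idea is to let $g=c_\beta$ and argue that $c_\beta$ is Cohen over everything that does not mention $\beta$.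

This is false. The sets $\{\{(0,(\sigma,\emptyset))\}:|\sigma|=j+1\}$ are maximal antichains, by (F3). So $r_0$ has a nice name with empty $\theta$-support, and yet $r_0$ is eventually different from every $c_\beta$. The promises $F_0$ of later conditions mention $c_\beta$ even if the name does not. The matrix $T$ with rows $T^n=\{\langle u,v\rangle:u=r_0(n),\ v\in\omega\}$ shows that $g=c_\beta$ fails outright. Write $c_\beta(n)=\langle u_n,v_n\rangle$; then $\langle u_n\rangle_n\in V_0$, so $u_n\neq r_0(n)$ and $c_\beta(n)\notin T^n$ for all but finitely many $n$. For some $l_0,\dots,l_{k-1}$, the function $c_\beta$ therefore does not hit the matrix obtained from $T$ by replacing the first $k$ rows with $\omega\setminus l_i$ ($i<k$). These matrices lie in $V_1$, and none of the countably many names involved mentions $\beta$.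

The second idea is to let $g$ be a Cohen real over $V_\alpha$, such as $g=\mathrm{pr}\circ r_\alpha$. This hits all $T_i$, but it need not do so above $h_i$: take $h=g+1$.

The two failures are complementary, and we shall use
$$g(n)=e_\alpha(n,c_\beta(n)).$$
Here $e_\alpha$ is to do the hitting and $c_\beta$ is to take care of the size. It remains to deal with the fact that a condition $p$ contains names mentioning $c_\beta$. If we strengthen $p$ to decide $h_i(n)$, we may be forced to decide $c_\beta(n)$ too early, and we cannot erase the coordinate $\beta$ from the stronger condition, since its stems may be legal only because of it. The way out is to work with infinitely many copies of $p$ at once, where the $m$-th copy uses another Cohen coordinate $\beta_m$ with $c_{\beta_m}(n)=m$, then to find a generic filter that contains infinitely many copies, to see there what $h_i(n)$ is, and only then to choose $m\ge h_i(n)$ and move $\beta_m$ back to $\beta$. So we need: under suitable uniformity, infinitely many conditions can be put into one generic filter.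

The toy case is a single eventually different coordinate and ground model functions: conditions $(\sigma,F_m)$ with $|F_m|=1$. If $F_m=\{f\}$ for all $m$, then $(\sigma,\{f\})$ is as desired. If $F_m$ contains the constant function $m$, then $(\sigma,\emptyset)$ forces infinitely many $(\sigma,F_m)$ into the generic: an extension $(\sigma',F)$ has used only finitely many values, and is compatible with $(\sigma,F_m)$ for all large $m$. In general one promises to avoid the *limits* of the functions, where these are finite. The sizes of the $F_m$ must be bounded: if $F_m$ consists of the constants $0,\dots,m$, then $(\sigma,F_m)\in G$ implies $r(|\sigma|)>m$, so only finitely many are in $G$.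

**Lemma 5 (limit lemma).** Let $\xi<\mu$. In $V_\xi$ let $M\subseteq\omega$ be infinite and $p_m\in P/G_\xi$ ($m\in M$). Let $D_m=\mathrm{dom}\,p_m\cap[\xi,\mu)$ and let $\Delta$ be a finite set with $\Delta\subseteq D_m$ for all $m$, the sets $D_m\setminus\Delta$ being pairwise disjoint. For $t\in\Delta$ suppose that $\sigma^{p_m}_t=\sigma_t$ and $|F^{p_m}_t|=N_t$ do not depend on $m$.

(a) Some $q\in P/G_\xi$ forces over $V_\xi$ that $\{m\in M:p_m\in G\}$ is infinite.

(b) If $\alpha\in\Delta$, $n\in\omega$ and $\dot E\in V$ is a $P_\alpha$-name forced to be an infinite subset of $\omega$, then some $q\in P/G_\xi$ forces that $\{m\in M:p_m\in G,\ e_\alpha(n,m)\in\dot E,\ e_\alpha(n,m)\ge m\}$ is infinite.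

*Proof.* Let $\Delta=\{t_1<\dots<t_l\}$, $t_{l+1}=\mu$, $\gamma_1=\xi$ and $\gamma_i=t_{i-1}+1$ for $2\le i\le l+1$. For a $P/G_\xi$-generic $G$ let $A_0=M$. For $1\le i\le l$ let $A_i$ be the set of $m\in M$ with $p_m{\restriction}(t_i+1)\in G$ and, in case (b) and if $t_i\ge\alpha$, also $e_\alpha(n,m)\in\dot E^{G_\alpha}\setminus m$. For $1\le i\le l+1$ let
$$B_i=\{m\in A_{i-1}:p_m{\restriction}t_i\in G\}.$$
Then $A_{i-1}\in V_{\gamma_i}$ and $B_i\in V_{t_i}$. We build $q^0=\emptyset\subseteq q^1\subseteq\dots\subseteq q^l$ with $\mathrm{dom}\,q^i=\{t_1,\dots,t_i\}$, so $q^i{\restriction}\xi=\emptyset\in G_\xi$, such that $q^i$ forces over $V_\xi$ that $A_i$ is infinite. For $i=0$ this is clear.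

**Step 1.** The aim is to pass from a root point to the next one, where nothing needs to be promised: *if $1\le i\le l+1$ and $A_{i-1}$ is infinite, then $B_i$ is infinite.* Write $\gamma=\gamma_i$, $t=t_i$. Work in $V_\gamma$. Given $x\in P_t$ with $x{\restriction}\gamma\in G_\gamma$ and $m_0\in\omega$, choose $m\in A_{i-1}$, $m\ge m_0$, with $(D_m\setminus\Delta)\cap\mathrm{dom}\,x=\emptyset$; since the sets $D_m\setminus\Delta$ are pairwise disjoint, almost all $m$ qualify. Both $x{\restriction}\gamma$ and $p_m{\restriction}\gamma$ are in $G_\gamma$ (for $i=1$ because $p_m\in P/G_\xi$). Take $z\in G_\gamma$ below both. Since $\Delta\cap[\gamma,t)=\emptyset$,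
$$z\cup x{\restriction}[\gamma,t)\cup p_m{\restriction}[\gamma,t)$$
is a function and a condition. It is below $x$ and $p_m{\restriction}t$, since stems at coordinates $\ge\gamma$ are unchanged, and its restriction $z$ is in $G_\gamma$. By genericity of $G_t$ over $V_\gamma$, $B_i$ is infinite.

**Step 2.** The aim is to define the promise at a root point $t=t_i$, given $q^{i-1}$. Let $N=N_t$ and, in $V_\xi$, enumerate $F^{p_m}_t=\{\dot f^m_1,\dots,\dot f^m_N\}$. Suppose $q^{i-1}\in G$, so that $B=B_i$ is infinite by Step 1. In $V_t$ let $f^m_\rho$ be the value of $\dot f^m_\rho$ for $m\in B$. Call $(f_1,\dots,f_N)\in(\omega^\omega)^N$ a *limit tuple* if there is an infinite $B'\subseteq B$ such that for all $\rho\le N$ and $j<\omega$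

$$\text{either } f^m_\rho(j)=f_\rho(j)\text{ for almost all }m\in B',\quad\text{or}\quad f^m_\rho(j)\to\infty\text{ along }B'. \tag{3}$$

Limit tuples exist in $V_t$: for a single pair $(\rho,j)$, every infinite set of indices has an infinite subset along which $f^m_\rho(j)$ is constant or tends to infinity. Treat the countably many pairs one after another, obtaining a decreasing sequence of infinite sets, and let $B'$ be a pseudointersection of it. Put $f_\rho(j)$ equal to the constant value, or $0$ if there is none.

Conditions must contain names from $V$, so we fix such names. Let $\dot S\in V$ be a $P_\xi$-name of the sequence $\langle p_m,\dot f^m_1,\dots,\dot f^m_N:m\in M\rangle$. For every $P_t$-generic $H$ over $V$, "limit tuple" is defined in $V[H]$ from $H$, $\dot S^{H\cap P_\xi}$ and parameters in $V$. By the maximal principle, applied in $V$ to $P_t$, there are nice $P_t$-names $\dot f_1,\dots,\dot f_N\in V$ whose values form a limit tuple whenever one exists in $V[H]$. In particular this is so for $H=G_t$ if $q^{i-1}\in G$. Put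
$$q^i=q^{i-1}\cup\{(t,(\sigma_t,\{\dot f_1,\dots,\dot f_N\}))\}.$$

**Step 3.** The aim is to show that *$q^i$ forces $A_i$ to be infinite.* Let $q^{i-1}=q^i{\restriction}t\in G_t$, with $B'$ as in (3) for the values $f_\rho$ of $\dot f_\rho$. Let $x\in P_{t+1}$, $x\le q^i$, $x{\restriction}t\in G_t$, $x(t)=(\sigma,F)$, and $m_0\in\omega$. As $x\le q^i$ and $x{\restriction}t\in G_t$, we have $\sigma_t\subseteq\sigma$ and $f_\rho(j)\ne\sigma(j)$ for all $\rho\le N$, $j\in|\sigma|\setminus|\sigma_t|$. By (3), in either alternative, almost all $m\in B'$ satisfy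
$$f^m_\rho(j)\ne\sigma(j)\quad\text{for all }\rho\le N,\ j\in|\sigma|\setminus|\sigma_t|. \tag{4}$$
Pick such $m\ge m_0$. We find $x'\le x$ in $P_{t+1}$ with $x'{\restriction}t\in G_t$ that forces $m\in A_i$; by genericity this suffices.

*Case (a), or $t\ne\alpha$.* Pick $z\in G_t$ below $x{\restriction}t$ and $p_m{\restriction}t$ (which is in $G_t$ as $m\in B$) forcing the inequalities (4). Then $x'=z\cup\{(t,(\sigma,F\cup F^{p_m}_t))\}$ is below $x$ and, by (4), below $p_m{\restriction}(t+1)$. If in case (b) $t>\alpha$, then $t_{i-1}\ge\alpha$ because $\alpha\in\Delta$, and $e_\alpha(n,m)\in\dot E\setminus m$ holds already because $m\in B\subseteq A_{i-1}$.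

*Case (b) with $t=\alpha$.* Choose $m$ also with $\langle n,m\rangle\ge|\sigma|$, and choose $v\in\dot E^{G_\alpha}$ with $v\ge m$. Take $z\in G_\alpha$ below $x{\restriction}\alpha$ and $p_m{\restriction}\alpha$ which forces (4) and $v\in\dot E$, and which decides $\dot f(j)$ for $\dot f\in F\cup F^{p_m}_\alpha$ and $|\sigma|\le j\le\langle n,m\rangle$. As fibres of $\mathrm{pr}$ are infinite, there is $\sigma'\supseteq\sigma$ of length $\langle n,m\rangle+1$ that avoids the decided values and satisfies $\mathrm{pr}(\sigma'(\langle n,m\rangle))=v$. Then $x'=z\cup\{(\alpha,(\sigma',F\cup F^{p_m}_\alpha))\}$ is below $x$ and below $p_m{\restriction}(\alpha+1)$, and it forces $e_\alpha(n,m)=v\in\dot E\setminus m$.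

**Step 4.** To finish, apply Step 1 with $i=l+1$: $q=q^l$ forces that infinitely many $m\in A_l$ satisfy $p_m\in G$. This is (a), and in case (b) all $m\in A_l$ satisfy $e_\alpha(n,m)\in\dot E\setminus m$. $\square$

## 8. Hitting matrices of $V_\alpha$ above arbitrary reals

**Lemma 6 (hitting lemma).** Let $\alpha<\mu$ and $\kappa<\theta$. In $V$ let $\dot T_i$ ($i<\kappa$) be nice $P_\alpha$-names forced (by every condition) to be matrices and $\dot h_i$ ($i<\kappa$) nice $P$-names for elements of $\omega^\omega$. In $V[G]$ there is $g\in\omega^\omega$ such that for all $i<\kappa$ there is $n$ with $g(n)\in T_i^n$ and $g(n)\ge h_i(n)$.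

*Proof.* Let $B\subseteq\theta$ be the union of the $\theta$-supports of all these names; $|B|<\theta$. Fix $\beta\in\theta\setminus B$ and let $g(n)=e_\alpha(n,c_\beta(n))$. Fix $i$, write $\dot T,\dot h$ for $\dot T_i,\dot h_i$, and let $p\in P$. We find a condition below $p$ and an $n$ as required. We may assume $\alpha,\beta\in\mathrm{dom}\,p$. Let $n=|p(\beta)|$.

**Step 1.** The aim is to make copies of $p$ that send $c_\beta(n)$ to all possible values. Choose distinct $\beta_m\in\theta\setminus(B\cup\mathrm{supp}_\theta(p)\cup\{\beta\})$ for $m\in\omega$. Let $\pi_m$ be the transposition $(\beta\ \beta_m)$, and let $p_m$ be $\pi_m(p)$ with its value $p(\beta)$ at $\beta_m$ replaced by $p(\beta)^\frown\langle m\rangle$. Let $p^-$ be the restriction of $p$ to $\theta\setminus\{\beta\}$, and let $G_0\ni p^-$ be $P_0$-generic. Since $\pi_m$ does not move $\mathrm{dom}\,p^-$, $p_m{\restriction}0=p^-\cup\{(\beta_m,p(\beta)^\frown\langle m\rangle)\}$, so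
$$M=\{m:p_m{\restriction}0\in G_0\}=\{m:p(\beta)^\frown\langle m\rangle\subseteq c_{\beta_m}\},$$
which is infinite by genericity.

**Step 2.** The aim is a generic filter containing infinitely many copies. Lemma 5(b) applies with $\xi=0$, $D_m=\Delta=\mathrm{dom}\,p\cap\mu$ and $\dot E=\dot T^n$: the stems on $\Delta$ and the sizes of the $F_t$ are those of $p$, because $\sigma^{p_m}_t=\sigma^p_t$ and $F^{p_m}_t=\pi_m[F^p_t]$. So there is a $P$-generic $G$ with $G\cap P_0=G_0$ such that for infinitely many $m$: $p_m\in G$ and $e_\alpha(n,m)\in T^n\setminus m$.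

**Step 3.** Now we look at $h(n)$ and go back to $p$. Choose such $m\ge h(n)$, and $r\in G$, $r\le p_m$, with
$$r\Vdash\ \dot h(n)\le m,\quad c_{\beta_m}(n)=m,\quad e_\alpha(n,m)\in\dot T^n,\quad e_\alpha(n,m)\ge m .$$
The condition $\pi_m(p_m)$ is $p$ with $p(\beta)$ replaced by $p(\beta)^\frown\langle m\rangle$. So $\pi_m(r)\le\pi_m(p_m)\le p$. Since $\beta,\beta_m\notin B$, $\pi_m$ fixes $\dot T$ and $\dot h$; it also fixes the name of $e_\alpha$ and maps that of $c_{\beta_m}$ to that of $c_\beta$. Hence
$$\pi_m(r)\Vdash\ \dot h(n)\le m=c_\beta(n),\quad g(n)=e_\alpha(n,m)\in\dot T^n,\quad g(n)\ge m\ge\dot h(n).\qquad\square$$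

## 9. Towers of length at least $\mu$ have pseudointersections

**Proposition 7.** In $V[G]$: if $\lambda$ is regular, $\mu\le\lambda<\theta$, and $\langle T_\eta:\eta<\lambda\rangle$ is a $\subseteq^*$-decreasing sequence of infinite subsets of $\omega$, then it has a pseudointersection.

The natural tool is an isomorphism-of-names argument. Take $\lambda$ many names, thin them out so that they are pairwise isomorphic over a root, and use a permutation to transfer "$T_{\zeta'}\subseteq^*T_\eta$ for some large $\zeta'$" to a fixed $\zeta$. But permutations move only the Cohen coordinates. On the coordinates $t<\mu$ the names must literally have the same support, which can be arranged if these supports lie in a fixed $\delta<\mu$, as then there are at most $|\delta|^\omega<\mu$ of them. When $\lambda=\mu$, the $\mu$-supports of the $\dot T_\eta$ may be unbounded in $\mu$, and the argument stops. Stage 1 below repairs this: it interpolates sets $I_\zeta$ from one fixed $V_{\xi_0}$. Stage 2 then runs the isomorphism argument.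

Fix nice names $\dot T_\eta$, with $\langle\dot T_\eta:\eta<\lambda\rangle\in V$, and $p_*\in G$ forcing that they form a $\subseteq^*$-decreasing sequence of infinite sets. Note that $\lambda$ is regular in $V$ as well, so $(*)$ applies to it there.

### 9.1. Stage 1: interpolating sets from one $V_{\xi_0}$

We show: *there are $\xi_0<\mu$, an unbounded $X\subseteq\lambda$ and infinite $I_\zeta\in V_{\xi_0}$ ($\zeta\in X$) with $I_\zeta\subseteq^*T_\eta$ for all $\eta<\zeta$.*

If $\lambda>\mu$: each $T_\eta$ lies in some $V_s$, $s<\mu$, by (F5). By regularity of $\lambda$, for some $\xi_0<\mu$ unboundedly many $T_\zeta$ are in $V_{\xi_0}$; put $I_\zeta=T_\zeta$.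

Let $\lambda=\mu$. Let $\dot T_\eta$ be a $P_{\gamma(\eta)}$-name, $\gamma(\eta)<\mu$, with $\gamma\in V$. The set $C$ of limit $\zeta<\mu$ with $\gamma(\eta)<\zeta$ for all $\eta<\zeta$ is club, and for $\zeta\in C$, $\langle T_\eta:\eta<\zeta\rangle\in V_\zeta$. Let $S=\{\zeta\in C:\mathrm{cf}\,\zeta=\omega_1\}$, which is stationary in $V[G]$ by the ccc and $\mu\ge\omega_2$. Let $\mathrm{Bad}$ be the set of $\zeta\in S$ such that $\{T_\eta:\eta<\zeta\}$ has no pseudointersection in $V_\zeta$.

**Claim 1.** $\mathrm{Bad}$ is nonstationary in $V[G]$.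

How could one find a pseudointersection at $\zeta$? Countably many conditions of $P/G_\zeta$ will not tell us $T_\zeta$, but one can hope that for some $k'$ and a cofinal $\Lambda\subseteq\zeta$ the finite intersections of the sets $T_\eta\cup k'$, $\eta\in\Lambda$, are infinite for a *uniform* reason that survives the full intersection. The uniform reason will be membership in a closed, upward closed set of reals all of whose members are infinite. The limit lemma produces this closed set at a larger $\xi$, and then $\zeta<\xi$ uses it.

*Proof of Claim 1.* Suppose $\mathrm{Bad}$ is stationary. Pick $\xi\in S$ which is a limit of points of $\mathrm{Bad}$, and let $\tau=\dot T_\xi$.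

**Step 1.** The aim is to build the closed set at $\xi$. The *type* (over $\xi$) of $x\in P$ is the triple consisting of $L=|\mathrm{dom}\,x\cap[\xi,\mu)|$ and, for the increasing enumeration $t_1<\dots<t_L$ of this set, the sequences $\langle\sigma^x_{t_i}\rangle_i$ and $\langle|F^x_{t_i}|\rangle_i$. There are countably many types. For a type $\mathfrak t$ and $k\in\omega$ let, in $V_\xi$,
$$\mathcal Y_{\mathfrak t,k}=\{Y\subseteq\omega:\ \exists x\in P/G_\xi\text{ of type }\mathfrak t,\ x\le p_*,\ x\Vdash_{P/G_\xi}\tau\setminus k\subseteq Y\}.$$

(i) *Every element of the closure of $\mathcal Y_{\mathfrak t,k}$, taken in $V_\xi$ and in $2^\omega$, is infinite.* Let $Y=\lim Y_m$, with $x_m$ witnessing $Y_m\in\mathcal Y_{\mathfrak t,k}$. By (D3), passing to a subsequence, the sets $\mathrm{dom}\,x_m\cap[\xi,\mu)$, all of size $L$, form a Δ-system, and after a further thinning the root occupies the same positions in all enumerations. As the types agree, the stems and the sizes of the $F_t$ on the root do not depend on $m$. By Lemma 5(a) there is a $P/G_\xi$-generic $G'$ over $V_\xi$ containing infinitely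 many $x_m$. In $V_\xi[G']$, the value of $\tau$ is infinite since $x_m\le p_*$, and $\tau\setminus k\subseteq Y_m$ for infinitely many $m$. Since $Y=\lim Y_m$, $\tau\setminus k\subseteq Y$. So $Y$ is infinite.

(ii) Let $\mathrm{Tr}_{\mathfrak t,k}=\{(l,Y\cap l):Y\in\mathcal Y_{\mathfrak t,k},\ l\in\omega\}$, a tree, where $Y\cap l$ is viewed as an element of $2^l$. Each level is closed under supersets: if $Y\in\mathcal Y_{\mathfrak t,k}$ and $Y\cap l\subseteq s\subseteq l$, then $Y\cup s\in\mathcal Y_{\mathfrak t,k}$ and $(Y\cup s)\cap l=s$. Hence the set $[\mathrm{Tr}_{\mathfrak t,k}]$ of branches, i.e. of those $Z\subseteq\omega$ with $(l,Z\cap l)\in\mathrm{Tr}_{\mathfrak t,k}$ for all $l$, is closed and closed under supersets in any model. In $V_\xi$ it is the closure of $\mathcal Y_{\mathfrak t,k}$.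

(iii) *For every $\eta<\xi$ there is $(\mathfrak t,k)$ with $T_\eta\in\mathcal Y_{\mathfrak t,k}$.* Indeed $T_\xi\subseteq^*T_\eta\in V_\xi$, so some $x\in G$, $x\le p_*$, and some $k$ satisfy $x\Vdash_{P/G_\xi}\tau\setminus k\subseteq T_\eta$.

**Step 2.** The aim is to move below $\xi$. Since $\mathrm{cf}\,\xi=\omega_1$ and there are countably many pairs, one $(\mathfrak t,k)$ satisfies $T_\zeta\in\mathcal Y_{\mathfrak t,k}$ for cofinally many $\zeta\in\mathrm{Bad}\cap\xi$. Let $\mathrm{Tr}=\mathrm{Tr}_{\mathfrak t,k}$. As a real of $V_\xi$, $\mathrm{Tr}\in V_{\xi_1}$ for some $\xi_1<\xi$, by (F5). Fix $\zeta\in\mathrm{Bad}$ with $\xi_1<\zeta<\xi$ and $T_\zeta\in\mathcal Y_{\mathfrak t,k}$. Then $\mathrm{Tr}\in V_\zeta$, $T_\zeta\in[\mathrm{Tr}]$, and by (i) and (ii) all elements of $[\mathrm{Tr}]\cap V_\zeta$ are infinite. Pick $p_0\in G$, $p_0\le p_*$, with $p_0\Vdash_{P/G_\zeta}\dot T_\zeta\in[\mathrm{Tr}]$.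

**Step 3.** The aim is to cover the part of $P/G_\zeta$ below $p_0$ by countably many centered pieces. In $V_\zeta$ we have $\mu\le2^\omega$ by Lemma 4. So there are functions $H_i:[\zeta,\mu)\to\omega^{<\omega}$ ($i\in\omega$) such that every finite partial function from $[\zeta,\mu)$ to $\omega^{<\omega}$ is contained in some $H_i$: fix distinct $y_t\in2^\omega$ ($\zeta\le t<\mu$) and take all maps $t\mapsto\phi(y_t{\restriction}l)$ with $l\in\omega$, $\phi:2^l\to\omega^{<\omega}$. Given a finite partial function, choose $l$ so large that the $y_t{\restriction}l$ are distinct for $t$ in its domain. Let $C_i$ be the set of $x\in P/G_\zeta$, $x\le p_0$, with $\sigma^x_t=H_i(t)$ for all $t\in\mathrm{dom}\,x\cap[\zeta,\mu)$. Any finitely many $x_1,\dots,x_r\in C_i$ have a common extension in $P/G_\zeta$: take $z\in G_\zeta$ below all $x_j{\restriction}\zeta$ and add, on $[\zeta,\mu)$, the common stems and the unions of the $F^{x_j}_t$.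

**Step 4.** Now we find the pseudointersection. For $k'\in\omega$ let
$$\Lambda_{i,k'}=\{\eta<\zeta:\exists x\in C_i\ \ x\Vdash_{P/G_\zeta}\dot T_\zeta\setminus k'\subseteq T_\eta\}\in V_\zeta .$$
In $V[G]$, every $\eta<\zeta$ is in some $\Lambda_{i,k'}$: since $T_\zeta\subseteq^*T_\eta$, there is a witness $x\in G$ below $p_0$ for some $k'$, and $x$ belongs to some $C_i$. Since $\mathrm{cf}\,\zeta=\omega_1$, some $\Lambda=\Lambda_{i,k'}$ is cofinal in $\zeta$. Let $a\subseteq\Lambda$ be finite and nonempty. By Step 3 some $y\in P/G_\zeta$, $y\le p_0$, forces $\dot T_\zeta\setminus k'\subseteq\bigcap_{\eta\in a}T_\eta$ and $\dot T_\zeta\in[\mathrm{Tr}]$. As $[\mathrm{Tr}]$ is closed under supersets in every model, $y$ forces $\bigcap_{\eta\in a}(T_\eta\cup k')\in[\mathrm{Tr}]$. This is an absolute statement about elements of $V_\zeta$, so it is true.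

Let $I=\bigcap_{\eta\in\Lambda}(T_\eta\cup k')\in V_\zeta$. For each $l$ there is a finite nonempty $a\subseteq\Lambda$ with $I\cap l=\bigcap_{\eta\in a}(T_\eta\cup k')\cap l$: for each $j\in l\setminus I$ put into $a$ one $\eta\in\Lambda$ with $j\notin T_\eta\cup k'$. So $(l,I\cap l)\in\mathrm{Tr}$ for all $l$, i.e. $I\in[\mathrm{Tr}]\cap V_\zeta$, and $I$ is infinite. Since $I\subseteq T_\eta\cup k'$ for cofinally many $\eta<\zeta$, $I\subseteq^*T_\eta$ for all $\eta<\zeta$. This contradicts $\zeta\in\mathrm{Bad}$ and proves Claim 1. $\square$

So for $\zeta$ in the stationary set $S\setminus\mathrm{Bad}$ there is a pseudointersection $I_\zeta\in V_\zeta$ of $\{T_\eta:\eta<\zeta\}$. As $\mathrm{cf}\,\zeta=\omega_1$, (F5) gives $I_\zeta\in V_{f(\zeta)}$ with $f(\zeta)<\zeta$. By Fodor's lemma $f$ is constant, say with value $\xi_0$, on a stationary $X\subseteq S\setminus\mathrm{Bad}$. This completes Stage 1.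

### 9.2. Stage 2: isomorphic names for the interpolants

Strengthening $p_*\in G$, assume that it decides $\xi_0$ and forces that $\dot X$, $\langle\dot I(\zeta):\zeta\in\dot X\rangle$ are as in Stage 1. It suffices to find, below an arbitrary condition stronger than $p_*$ (call it $p_*$ again), a condition forcing that a pseudointersection exists.

**Step 1.** The aim is to choose uniform names in $V$. The set of $\zeta<\lambda$ such that some $p\le p_*$ forces $\zeta\in\dot X$ has size $\lambda$, since $\dot X$ is forced to be unbounded. For such $\zeta$ fix $p_\zeta\le p_*$ and a nice $P_{\xi_0}$-name $\dot I_\zeta$ with $p_\zeta\Vdash\zeta\in\dot X,\ \dot I(\zeta)=\dot I_\zeta$. By successive thinning we find $X_2\in V$ consisting of $\lambda$ many such $\zeta$ with the following uniformity.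

- The sets $\mathrm{dom}\,p_\zeta\cap\mu$ form a Δ-system with root $\Delta$, by (D1); so the sets $v_\zeta=(\mathrm{dom}\,p_\zeta\cap\mu)\setminus\Delta$ are pairwise disjoint. Let $\bar p_\zeta$ be the restriction of the function $p_\zeta$ to $\theta\cup\Delta$. It is a condition, and $p_\zeta\le\bar p_\zeta$.
- $\mathrm{supp}_\mu(\bar p_\zeta)\cup\mathrm{supp}_\mu(\dot I_\zeta)=b$ is constant. These are countable subsets of the fixed ordinal $\delta=\max(\xi_0,\sup\{t+1:t\in\Delta\})<\mu$, and $|\delta|^\omega<\mu\le\lambda$ by $(*)$.
- The countable sets $a_\zeta=\mathrm{supp}_\theta(\bar p_\zeta)\cup\mathrm{supp}_\theta(\dot I_\zeta)$ form a Δ-system with root $a$, by (D2) and $(*)$; they have the same order type, and $a$ occupies the same positions in them, as $2^\omega<\lambda$. Let $k_{\zeta\zeta'}:a_\zeta\to a_{\zeta'}$ be the order isomorphism; it is the identity on $a$.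
- Every permutation of $\theta$ extending $k_{\zeta\zeta'}$ maps $(\bar p_\zeta,\dot I_\zeta)$ to $(\bar p_{\zeta'},\dot I_{\zeta'})$. To achieve this, transport all pairs to one fixed $a_{\zeta^*}$ by $k_{\zeta\zeta^*}$. The images have $\theta$-supports in $a_{\zeta^*}$ and $\mu$-supports in $b$, so by (F6) there are at most $2^\omega<\lambda$ possible images; keep $\lambda$ many $\zeta$ with the same image, and use $k_{\zeta\zeta'}=k_{\zeta'\zeta^*}^{-1}\circ k_{\zeta\zeta^*}$.

Let $d_\eta=\mathrm{supp}_\theta(\dot T_\eta)$, a countable set.

**Step 2.** The aim is to transfer almost inclusions to a fixed $\zeta$.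

**Claim 2.** If $\zeta\in X_2$, $\eta<\lambda$ and $d_\eta\cap(a_\zeta\setminus a)=\emptyset$, then $p_\zeta\Vdash\dot I_\zeta\subseteq^*\dot T_\eta$.

The point is that $\eta$ may be much larger than $\zeta$. *Proof.* Otherwise let $q\le p_\zeta$, $q\Vdash\dot I_\zeta\not\subseteq^*\dot T_\eta$. Choose $\zeta'\in X_2\setminus\{\zeta\}$, $\zeta'>\eta$, such that $(a_{\zeta'}\setminus a)\cap d_\eta=\emptyset$ and $v_{\zeta'}\cap\mathrm{dom}\,q=\emptyset$. This is possible, since the sets $a_{\zeta'}\setminus a$ are pairwise disjoint and $d_\eta$ is countable, the sets $v_{\zeta'}$ are pairwise disjoint and $\mathrm{dom}\,q$ is finite, and $|X_2|=\lambda$. Let $\pi$ be the involution of $\theta$ which exchanges $a_\zeta\setminus a$ and $a_{\zeta'}\setminus a$ via $k_{\zeta\zeta'}$ and is the identity elsewhere. Then $\pi$ is the identity on $d_\eta$, so $\pi(\dot T_\eta)=\dot T_\eta$, and $\pi$ extends $k_{\zeta\zeta'}$, so $\pi(\dot I_\zeta)=\dot I_{\zeta'}$. Hence $\pi(q)\Vdash\dot I_{\zeta'}\not\subseteq^*\dot T_\eta$.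

From $q\le p_\zeta\le\bar p_\zeta$ we get $\pi(q)\le\pi(\bar p_\zeta)=\bar p_{\zeta'}$. As $\mathrm{dom}\,\pi(q)\cap\mu=\mathrm{dom}\,q\cap\mu$ is disjoint from $v_{\zeta'}$, $z=\pi(q)\cup p_{\zeta'}{\restriction}v_{\zeta'}$ is a condition. It is $\le\pi(q)$. Also $z\le p_{\zeta'}$: on $\theta\cup\Delta$ this follows from $\pi(q)\le\bar p_{\zeta'}$ and $z{\restriction}t\le\pi(q){\restriction}t$, and on $v_{\zeta'}$ the values are equal. But $p_{\zeta'}\Vdash\dot I_{\zeta'}\subseteq^*\dot T_\eta$, since $\eta<\zeta'$. So $z$ forces a contradiction. $\square$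

**Step 3.** The aim is to find one $\zeta$ that serves all $\eta$. First, some condition $p'$ forces that $\{\zeta\in X_2:p_\zeta\in G\}$ has size $\lambda$. Otherwise this set is forced to be bounded in $\lambda$, and by the ccc and regularity of $\lambda$ there is a bound $\delta'<\lambda$ in $V$; this is contradicted by $p_\zeta$ for $\zeta\in X_2\setminus(\delta'+1)$. Extending $p'$, we may take it below some $p_\zeta\le p_*$.

Let $p'\in G$ and choose distinct $\zeta_i$ ($i<\omega_1$) in this set. The sets $a_{\zeta_i}\setminus a$ are pairwise disjoint and each $d_\eta$ is countable. So by Claim 2, for each $\eta<\lambda$ all but countably many $i$ satisfy $I_{\zeta_i}\subseteq^*T_\eta$. As $\lambda\ge\mu>\omega_1$ is regular, one $i$ works for $\lambda$ many $\eta$, hence for all $\eta$, because the sequence is $\subseteq^*$-decreasing. The infinite set $I_{\zeta_i}$ is a pseudointersection. This proves Proposition 7. $\square$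

## 10. Theorem A: from row-linear families to matrices in one $V_\alpha$

*Proof of Theorem A.* $P$ is ccc by (F2), and Lemma 4 gives $\mathrm{non}(\mathcal M)=\mathrm{cov}(\mathcal M)=\mu$ and $\mathfrak c=\theta$ in $V[G]$. Since $\mathfrak{od}\le\mathfrak d\le\mathfrak c=\theta$, it suffices to show $\mathfrak{od}\ge\theta$. By Lemma 1 this means: in $V[G]$, every row-linear family $\{A_x:x\in X\}$ of matrices with $|X|<\theta$ is hit by a single $g$. Here $X$ is any nonempty index set. Fix such a family.

**Step 1.** The aim is to replace the rows by short towers. For each $n$ the set $\{A_x^n:x\in X\}$ is linearly preordered by $\subseteq^*$; choose a $\subseteq^*$-decreasing sequence $\langle T^n_\xi:\xi<\lambda_n\rangle$ in it which is coinitial, with $\lambda_n=1$ or $\lambda_n$ infinite regular, $\lambda_n\le|X|<\theta$. If $\lambda_n=\omega$, the sequence has a pseudointersection by the usual diagonal choice; if $\lambda_n\ge\mu$, it has one by Proposition 7. In both cases replace it by the one-term sequence consisting of this pseudointersection, and put $\lambda_n=1$. Now each $\lambda_n$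 is $1$ or a regular uncountable cardinal $<\mu$, and for all $x,n$ there is $\xi_x(n)<\lambda_n$ such that $T^n_\xi\subseteq^*A^n_x$ whenever $\xi_x(n)\le\xi<\lambda_n$.

**Step 2.** The aim is to place all towers in one $V_\alpha$. As $\mu$ is regular uncountable, $\delta=\sup_n\lambda_n<\mu$. The sequences $\langle\lambda_n\rangle_n$ and $\langle T^n_\xi:n\in\omega,\xi<\lambda_n\rangle$ are coded by a function $\omega\to\delta+1$ and a subset of $\omega\times\delta\times\omega$. By the ccc these have names consisting of at most $|\delta|+\omega<\mu$ countable antichains. So the names involve fewer than $\mu$ conditions, each of which lies in some $P_s$, $s<\mu$. Hence both sequences belong to $V_\alpha$ for some $\alpha<\mu$.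

**Step 3.** The aim is to find, below each $A_x$ up to finite errors, a matrix in $V_\alpha$. The function $\xi_x$ itself may be a late real, but the ccc bounds it. For each $x$ there is $\langle C^x_n:n\in\omega\rangle\in V$ with $C^x_n$ countable sets of ordinals and $\xi_x(n)\in C^x_n$. Put $\xi'_x(n)=\sup(C^x_n\cap\lambda_n)$ if $\lambda_n>1$ and $\xi'_x(n)=0$ otherwise. Then $\xi'_x\in V_\alpha$ and, as $\lambda_n$ is regular uncountable or $1$, $\xi_x(n)\le\xi'_x(n)<\lambda_n$. So the matrix $T_x$ with rows $T^n_x=T^n_{\xi'_x(n)}$ is in $V_\alpha$, and there is $h_x\in\omega^\omega$ with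
$$T^n_x\setminus h_x(n)\subseteq A^n_x\quad\text{for all }n. \tag{5}$$

**Step 4.** The aim is to have fewer than $\theta$ names *in $V$*, as Lemma 6 requires. Let $X=\{x_i:i<\kappa_0\}$, $\kappa_0=|X|<\theta$, and let $\dot H,\dot K$ be $P$-names of the sequences $\langle h_{x_i}:i<\kappa_0\rangle$, $\langle T_{x_i}:i<\kappa_0\rangle$. In $V$ choose for each $i$ a nice $P$-name $\dot h_i$ for the element of $\omega^\omega$ which is $\dot H(i)$ if this is an element of $\omega^\omega$, and the zero function otherwise. Next, consider the conditions which either force that $\dot K(i)$ is not a matrix in $V_\alpha$, or force $\dot K(i)=\dot S$ for some nice $P_\alpha$-name $\dot S$ that is forced by every condition to be a matrix. They form a dense set, since an arbitrary nice $P_\alpha$-name for a subset of $\omega\times\omega$ can be changed to denote $\omega\times\omega$ whenever its value is not a matrix. Choose a maximal antichain of such conditions. By the ccc it yields a countable set $\mathcal S_i$ of such names $\dot S$, one of which has the value $T_{x_i}$ in $V[G]$. Do this for all $i$ in $V$.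

**Step 5.** Now we hit. Apply Lemma 6 to the family of all pairs $(\dot S,\dot h_i)$ with $i<\kappa_0$, $\dot S\in\mathcal S_i$, which has size $\le\kappa_0+\omega<\theta$. We get $g\in\omega^\omega$ such that for each $x\in X$ there is $n$ with $g(n)\in T^n_x$ and $g(n)\ge h_x(n)$. By (5), $g(n)\in A_x^n$. So $g$ hits every $A_x$.

Thus $\mathfrak{od}\ge\theta$, so $\mathfrak{od}=\mathfrak d=\mathfrak c=\theta$ in $V[G]$, and $\mathrm{non}(\mathcal M)=\mathrm{cov}(\mathcal M)=\mu$ there. $\blacksquare$
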